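\title{Corson's property $(\mathcal C)$ and countable tightness of dual balls under Martin's Axiom}

\begin{abstract}
By a theorem of R.~Pol, a Banach space $X$ has property $(\mathcal C)$ of Corson exactly when the convex subsets of the dual ball $(B_{X^*},w^*)$ satisfy the condition that defines countable tightness. Under the Proper Forcing Axiom, property $(\mathcal C)$ implies that the condition holds for all subsets, that is, $(B_{X^*},w^*)$ is countably tight. We show that $\mathrm{MA}+\neg\mathrm{CH}$ does not suffice for this: it is consistent with $\mathrm{ZFC}+\mathrm{MA}+\neg\mathrm{CH}$, relative to $\mathrm{ZFC}$ alone, that there is an Asplund space $X$ with $X^*=\ell_1(\omega_1)$ isometrically that has property $(\mathcal C)$ although $(B_{X^*},w^*)$ is not countably tight. The space is a version of $C_0([0,\omega_1))$ twisted by signs. We characterize in ZFC when such a space has property $(\mathcal C)$, by a condition on signs along closed unbounded sets. A twist with the required condition exists under $\diamondsuit$, and it can be made indestructible by ccc forcing.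
\end{abstract}

\section{The question and the answer}

\subsection{Testing tightness on convex sets}

Banach spaces are real, $B_{X^*}$ is the closed unit ball of the dual $X^*$ of $X$, and $w^*$ is the weak*-topology. A Banach space $X$ has \emph{property $(\mathcal C)$ of Corson} if every family of closed convex subsets of $X$ with empty intersection contains a countable subfamily with empty intersection. This is a Lindel\"of-type condition in which only convex closed sets are tested. A topological space $T$ has \emph{countable tightness} if for every $F\subseteq T$, every point in the closure of $F$ is in the closure of a countable subset of $F$. The two notions are related by duality.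

\begin{theorem}[R. Pol]\label{pol}
A Banach space $X$ has property $(\mathcal C)$ if and only if every point in the weak*-closure of a convex set $A\subseteq B_{X^*}$ is in the weak*-closure of a countable subset of $A$. In particular, if $(B_{X^*},w^*)$ has countable tightness, then $X$ has property $(\mathcal C)$.
\end{theorem}

So the converse implication
\begin{equation}\label{impl}
X \text{ has property } (\mathcal C)\ \Longrightarrow\ (B_{X^*},w^*)\text{ has countable tightness}
\end{equation}
asks whether countable tightness of a dual ball can be tested on convex sets. There is no formal reason why it should be. If a point is in the closure of $F$, then it is also in the closure of the convex hull of $F$, but it may be in the closure of countably many averages of elements of $F$ without being in the closure of countably many elements of $F$. Two facts nevertheless speak in favor of \eqref{impl}: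
\begin{itemize}
\item (Frankiewicz, Plebanek, Ryll-Nardzewski) under $\mathrm{MA}+\neg\mathrm{CH}$, \eqref{impl} holds for all spaces $X=C(K)$, $K$ compact;
\item under the Proper Forcing Axiom (PFA), \eqref{impl} holds for all Banach spaces.
\end{itemize}
Since PFA implies $\mathrm{MA}+\neg\mathrm{CH}$, the natural question, posed by Mart\'inez-Cervantes and Poveda \cite{MCP}, is whether $\mathrm{MA}+\neg\mathrm{CH}$ already gives \eqref{impl} for all Banach spaces. In view of the two facts one may expect the answer to be yes. It is no. Say that $X$ has \emph{property (E)} if every point in the weak*-closure of a convex set $A\subseteq B_{X^*}$ is the weak*-limit of a \emph{sequence} in $A$. By Theorem~\ref{pol}, (E) implies $(\mathcal C)$. Recall also that $X$ is \emph{Asplund} if and only if every separable subspace of $X$ has separable dual.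

\begin{theorem}\label{main}
Assume $V\models\diamondsuit$, and let $\kappa\ge\omega_2$ be regular with $2^{<\kappa}=\kappa$ (for example, $V=L$ and $\kappa\ge\omega_2$ is any regular cardinal). Then some ccc forcing extension of $V$ satisfies $\mathrm{MA}$, $2^\omega=\kappa$, and: there is an Asplund space $X$ with $X^*=\ell_1(\omega_1)$ isometrically, having property (E), hence $(\mathcal C)$, such that $(B_{X^*},w^*)$ is not countably tight.
\end{theorem}

Since $L$ satisfies $\diamondsuit$ and GCH, the case $V=L$, $\kappa=\omega_2$ gives the following.

\begin{corollary}\label{cons}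
If $\mathrm{ZFC}$ is consistent, then so is $\mathrm{ZFC}+\mathrm{MA}+\neg\mathrm{CH}$ together with the existence of a Banach space that has property $(\mathcal C)$ and whose dual ball is not weak*-countably tight. If $\mathrm{PFA}$ is consistent, then the statement that \eqref{impl} holds for all Banach spaces is independent of $\mathrm{ZFC}+\mathrm{MA}+\neg\mathrm{CH}$.
\end{corollary}

\subsection{The idea: twisting \texorpdfstring{$C_0([0,\omega_1))$}{C0([0,omega1))}}

Consider first $C_0([0,\omega_1))$, the space of continuous functions on $[0,\omega_1)$ that vanish at infinity. If $y$ is such a function, the countably many sets $\{|y|\ge 1/n\}$ are compact, hence bounded in $\omega_1$, so $y$ is \emph{eventually zero}: it vanishes on $(\alpha,\omega_1)$ for some $\alpha<\omega_1$. Write $e_\gamma(y)=y(\gamma)$ and $F=\{e_\gamma:\gamma<\omega_1\}$. Then $0$ is in the weak*-closure of $F$, since any finitely many $y$'s vanish at all large $\gamma$. But $0$ is not in the weak*-closure of a countable $F_0\subseteq F$. Indeed, $F_0\subseteq\{e_\gamma:\gamma\le\alpha\}$ for some $\alpha$, and every $e_\gamma$ with $\gamma\le\alpha$ takes the value $1$ at the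 indicator function $1_{[0,\alpha]}$. So the dual ball is not countably tight. Unfortunately, the same functions show that $0$ is not in the weak*-closure of a countable subset of the \emph{convex hull} of $F$, and property $(\mathcal C)$ fails as well.

To separate the two conclusions we want to keep, for each $\alpha$, a function of modulus $1$ on $[0,\alpha]$, but to exclude, for large $\alpha$, functions that are bounded away from zero and of constant sign on $[0,\alpha]$. The smallest change that does this takes place at the ordinal $\omega$. Replace the requirement $y(n)\to y(\omega)$ by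
\[
(-1)^n x(n)\to x(\omega).
\]
For $\alpha\ge\omega$, the function with $x(n)=(-1)^n$ for $n<\omega$, $x=1$ on $[\omega,\alpha]$ and $x=0$ beyond is admissible and has modulus $1$ on $[0,\alpha]$, so $0$ is still not in the weak*-closure of a countable subset of $F$. But now $e_{2n}\to e_\omega$ and $e_{2n+1}\to-e_\omega$ weak*, and therefore
\[
\tfrac12(e_{2n}+e_{2n+1})\to 0\quad\text{weak*}:
\]
countably many averages of the $e_n$ reach $0$. Twisting at a single limit ordinal is of course not enough, since the functionals $(-1)^ne_n$ and $e_\omega$ behave as $e_n$ and $e_\omega$ did before; multiplication by a function with values $\pm1$ undoes the twist. What we need are signs at all limit ordinals such that the twist can be undone below each $\alpha<\omega_1$, which keeps the dual ball non-tight, but cannot be undone on all of $\omega_1$. It must not even be possible to undo it along a closed unbounded set, because a convex set may use only some of the $e_\gamma$. The definitions below make this precise.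

\subsection{Twists, and the three theorems}

Limit ordinals are nonzero. For $\alpha<\omega_1$ the interval $[0,\alpha]$ carries the order topology, in which it is a countable compact metrizable space. For a set $C\subseteq\omega_1$, $C'$ denotes the set of its limit points below $\omega_1$; these are limit ordinals. \emph{Club} means closed unbounded subset of $\omega_1$. If $C$ is club, so is $C'$, and $C'\subseteq C$.

\begin{definition}\label{twist}
A \emph{twist} is a family $f=(f_\alpha)_{\alpha<\omega_1}$ of functions $f_\alpha:[0,\alpha]\to\{1,-1\}$ with $f_\alpha(\alpha)=1$, such that for all limit $\delta\le\alpha<\omega_1$ there is $\beta<\delta$ with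
\begin{equation}\label{coh}
f_\alpha(\gamma)=f_\alpha(\delta)f_\delta(\gamma)\qquad(\beta<\gamma\le\delta).
\end{equation}
$X_f$ is the space, with the supremum norm, of all eventually zero $x:\omega_1\to\mathbb R$ such that
\begin{equation}\label{lim}
\lim_{\gamma\uparrow\delta}f_\delta(\gamma)x(\gamma)=x(\delta)\quad\text{for every limit }\delta<\omega_1 .
\end{equation}
(We shall see in Proposition~\ref{struct} that such $x$ are bounded.)
A \emph{club section} of $f$ is a pair $(C,s)$ with $C$ club and $s:C\to\{1,-1\}$, such that for each $\delta\in C'$ there is $\beta<\delta$ with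
\begin{equation}\label{sec}
s(\gamma)=s(\delta)f_\delta(\gamma)\quad\text{for all }\gamma\in C\cap(\beta,\delta).
\end{equation}
\end{definition}

Condition \eqref{coh} says that close to $\delta$ the signs $f_\alpha$ and $f_\delta$ agree up to one common sign. As $s$ and $f_\delta$ have values $\pm1$, condition \eqref{sec} says that $f_\delta(\gamma)s(\gamma)\to s(\delta)$ as $\gamma\uparrow\delta$ in $C$. So a club section is a function with values $\pm1$ on a club that satisfies the conditions \eqref{lim} along this club. For the trivial twist, with all $f_\alpha=1$, we have $X_f=C_0([0,\omega_1))$, and $(\omega_1,1)$ is a club section.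

\begin{theorem}[ZFC]\label{thmA}
Let $f$ be a twist. Then $X_f$ is a Banach space of density $\omega_1$, $X_f^*=\ell_1(\omega_1)$ isometrically, $X_f$ is Asplund, weak*-closures of countable subsets of $B_{X_f^*}$ are metrizable, and $(B_{X_f^*},w^*)$ is not countably tight. Moreover, the following are equivalent:
\begin{itemize}
\item[(a)] $X_f$ has property (E);
\item[(b)] $X_f$ has property $(\mathcal C)$;
\item[(c)] $C_0([0,\omega_1))$ is not isomorphic to a quotient of $X_f$;
\item[(d)] $f$ has no club section.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thmB}
$\diamondsuit$ implies that there is a twist without club section.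
\end{theorem}

\begin{theorem}\label{thmC}
Let $f$ be a twist without club section in $V$. There is a ccc poset $Q$ with $|Q|\le2^{\omega_1}$ such that in every ccc forcing extension of $V^Q$ (including $V^Q$ itself), $f$ is a twist without club section.
\end{theorem}

Theorem~\ref{thmA} reduces property $(\mathcal C)$ of $X_f$ to a statement about signs along clubs, and this is why Martin's Axiom does not help: every club in a ccc extension contains a club from the ground model, so ccc forcing provides no essentially new clubs. It might provide new \emph{signs} along an old club. The poset $Q$ of Theorem~\ref{thmC} rules this out in advance.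

Sections~\ref{sec:space}--\ref{sec:equiv} prove Theorem~\ref{thmA}. Theorems~\ref{thmB} and~\ref{thmC} are proved in Sections~\ref{sec:diamond} and~\ref{sec:ccc}, and Theorem~\ref{main} is derived in Section~\ref{sec:main}.

\section{The space \texorpdfstring{$X_f$}{Xf} and its dual}\label{sec:space}

Throughout Sections~\ref{sec:space}--\ref{sec:equiv}, $f$ is a twist and $X=X_f$. We use the topology of $\omega_1$ in the following form: $0$ and the successor ordinals are isolated, and a limit ordinal $\delta$ has the sets $(\beta,\delta]$, $\beta<\delta$, as a neighborhood base. ``For $\gamma<\delta$ near $\delta$'' means: for all $\gamma\in(\beta,\delta)$, for some $\beta<\delta$. For a sequence, $\gamma_n\uparrow\delta$ means that $(\gamma_n)$ is strictly increasing with supremum $\delta$. Products such as $f_\alpha u$ are pointwise, on the domain of $u$.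

The conditions \eqref{lim} and \eqref{sec} involve a different function $f_\delta$ at each $\delta$. Coherence lets us replace all of them, for $\delta\le\alpha$, by the single function $f_\alpha$.

\begin{lemma}\label{chart}
Let $C\subseteq\omega_1$ be closed, $\alpha<\omega_1$, and $u:C\cap[0,\alpha]\to\mathbb R$. Then $f_\alpha u$ is continuous on $C\cap[0,\alpha]$ if and only if
\begin{equation}\label{limC}
\lim_{\gamma\uparrow\delta,\ \gamma\in C}f_\delta(\gamma)u(\gamma)=u(\delta)\quad\text{for every }\delta\in C'\cap[0,\alpha].
\end{equation}
\end{lemma}

\begin{proof}
A point of $C\setminus C'$ is isolated in $C$, so continuity is automatic there. Let $\delta\in C'\cap[0,\alpha]$. By \eqref{coh}, $f_\alpha(\gamma)u(\gamma)=f_\alpha(\delta)\cdot f_\delta(\gamma)u(\gamma)$ for $\gamma\in C$, $\gamma<\delta$ near $\delta$. So the left side tends to $f_\alpha(\delta)u(\delta)$ if and only if $f_\delta(\gamma)u(\gamma)$ tends to $u(\delta)$.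
\end{proof}

\begin{lemma}\label{ext}
Let $C\subseteq\omega_1$ be closed, $C\cap[0,\alpha]\ne\emptyset$, and let $u:C\cap[0,\alpha]\to\mathbb R$ satisfy \eqref{limC}. Then there is $x\in X$ that vanishes on $(\alpha,\omega_1)$, equals $u$ on $C\cap[0,\alpha]$, and has $\|x\|=\sup|u|<\infty$.
\end{lemma}

\begin{proof}
By Lemma~\ref{chart}, $f_\alpha u$ is continuous on the closed subset $C\cap[0,\alpha]$ of the compact space $[0,\alpha]$, hence bounded. By Tietze's theorem it extends to some $z\in C[0,\alpha]$ with $\|z\|=\sup|u|$. Put $x=f_\alpha z$ on $[0,\alpha]$ and $x=0$ beyond. Since $f_\alpha\cdot x|_{[0,\alpha]}=z$ is continuous, Lemma~\ref{chart}, applied to the closed set $\omega_1$, gives \eqref{lim} for limit $\delta\le\alpha$. For limit $\delta>\alpha$, \eqref{lim} holds because $x$ vanishes on $(\alpha,\delta]$. On $C\cap[0,\alpha]$ we have $x=f_\alpha f_\alpha u=u$.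
\end{proof}

\begin{remark}
For $\alpha<\beta$, \eqref{coh} gives $f_\delta(\gamma)f_\beta(\gamma)\to f_\beta(\delta)$ as $\gamma\uparrow\delta$, for every limit $\delta\le\alpha$. So by Lemma~\ref{chart} with $C=\omega_1$ and $u=f_\beta|_{[0,\alpha]}$, the function $f_\alpha f_\beta$ is continuous on $[0,\alpha]$. One may therefore think of $X_f$ as the space of eventually zero continuous sections of a real line bundle over $\omega_1$, with trivializations $x\mapsto f_\alpha x$ over the sets $[0,\alpha]$ and continuous transition functions $f_\alpha f_\beta$ with values $\pm1$. A club section trivializes the bundle over a club.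
\end{remark}

For $\alpha<\omega_1$ let $X_\alpha=\{x\in X:x=0\text{ on }(\alpha,\omega_1)\}$, and for $x\in X$ let $R_\alpha x=x\cdot1_{[0,\alpha]}$.

\begin{proposition}\label{struct}
\begin{itemize}
\item[(i)] $x\mapsto f_\alpha\cdot x|_{[0,\alpha]}$ is an isometry of $X_\alpha$ onto $C[0,\alpha]$.
\item[(ii)] $X=\bigcup_{\alpha<\omega_1}X_\alpha$ is a Banach space, and $R_\alpha$ is a norm-one projection of $X$ onto $X_\alpha$.
\item[(iii)] With $e_\gamma(x)=x(\gamma)$, the map $(\mu_\gamma)\mapsto\sum_\gamma\mu_\gamma e_\gamma$ is an isometry of $\ell_1(\omega_1)$ onto $X^*$.
\end{itemize}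
\end{proposition}

\begin{proof}
(i) For $x\in X_\alpha$ the function $f_\alpha\cdot x|_{[0,\alpha]}$ is continuous by \eqref{lim} and Lemma~\ref{chart} with $C=\omega_1$. Multiplication by $f_\alpha$ does not change the norm. Given $y\in C[0,\alpha]$, the function $u=f_\alpha y$ satisfies \eqref{limC} for $C=\omega_1$ by Lemma~\ref{chart}, since $f_\alpha u=y$. Lemma~\ref{ext} gives $x\in X_\alpha$ with $x=f_\alpha y$ on $[0,\alpha]$.

(ii) The equality $X=\bigcup_\alpha X_\alpha$ is the definition of ``eventually zero''. By (i), elements of $X$ are bounded. Let $x_k\in X$ converge uniformly to $x$. Since a countable supremum of countable ordinals is countable, $x$ is eventually zero, and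
\[
|f_\delta(\gamma)x(\gamma)-x(\delta)|\le2\|x-x_k\|+|f_\delta(\gamma)x_k(\gamma)-x_k(\delta)|
\]
shows that \eqref{lim} passes to $x$. So $X$ is closed in $\ell_\infty(\omega_1)$. If $x\in X$, then $u=x|_{[0,\alpha]}$ satisfies \eqref{limC} for $C=\omega_1$, and the function given by Lemma~\ref{ext} is $R_\alpha x$. So $R_\alpha$ maps into $X_\alpha$. The rest of (ii) is clear from the formula for $R_\alpha$.

(iii) As $[0,\alpha]$ is countable and compact, every functional on $C[0,\alpha]$ has the form $y\mapsto\sum_{\gamma\le\alpha}\nu_\gamma y(\gamma)$ with unique $(\nu_\gamma)\in\ell_1([0,\alpha])$, and its norm is $\sum|\nu_\gamma|$. Let $\mu\in X^*$. By (i), with $\mu_\gamma=\nu_\gamma f_\alpha(\gamma)$, there are unique $\mu_\gamma$ ($\gamma\le\alpha$) with $\sum_{\gamma\le\alpha}|\mu_\gamma|<\infty$ and $\mu(x)=\sum_{\gamma\le\alpha}\mu_\gamma x(\gamma)$ for $x\in X_\alpha$, and $\|\mu|_{X_\alpha}\|=\sum_{\gamma\le\alpha}|\mu_\gamma|$. If $\alpha<\alpha'$, restricting the formula for $\alpha'$ to $X_\alpha\subseteq X_{\alpha'}$ shows, by uniqueness, that $\mu_\gamma$ does not depend on $\alpha$. Since $X=\bigcup X_\alpha$, we get $\mu=\sum_\gamma\mu_\gamma e_\gamma$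 and $\|\mu\|=\sup_\alpha\|\mu|_{X_\alpha}\|=\sum_\gamma|\mu_\gamma|$. Conversely, elements of $X$ are bounded, so each element of $\ell_1(\omega_1)$ defines a functional. By uniqueness, the coefficients of this functional are the given ones, so the norm formula applies to it.
\end{proof}

For $\mu=\sum_\gamma\mu_\gamma e_\gamma\in X^*$ let $\operatorname{supp}\mu=\{\gamma:\mu_\gamma\ne0\}$, a countable set. By uniqueness of the coefficients,
\begin{equation}\label{supp}
\mu|_{X_\alpha}=0\iff\operatorname{supp}\mu\cap[0,\alpha]=\emptyset,
\qquad
\mu=\mu\circ R_\alpha\iff\operatorname{supp}\mu\subseteq[0,\alpha].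
\end{equation}

\begin{proposition}\label{soft}
Let $Y_\alpha=\{\mu\in X^*:\operatorname{supp}\mu\subseteq[0,\alpha]\}$.
\begin{itemize}
\item[(i)] $Y_\alpha$ is weak*-closed, bounded subsets of $Y_\alpha$ are weak*-metrizable, and every countable subset of $X^*$ is contained in some $Y_\alpha$. Hence weak*-closures of countable subsets of $B_{X^*}$ are metrizable.
\item[(ii)] $X$ is Asplund and has density $\omega_1$.
\item[(iii)] $(B_{X^*},w^*)$ is not countably tight.
\end{itemize}
\end{proposition}

\begin{proof}
(i) By \eqref{supp}, $Y_\alpha=(\ker R_\alpha)^\perp$, which is weak*-closed. For $\mu\in Y_\alpha$ we have $\mu(x)=\mu(R_\alpha x)$, so on $Y_\alpha$ the weak*-topology is that of pointwise convergence on $X_\alpha$. This space is isometric to $C[0,\alpha]$, hence separable, so bounded subsets of $Y_\alpha$ are metrizable. Countably many countable supports lie in one $[0,\alpha]$. The last claim follows.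

(ii) A countable subset of $X$ lies in some $X_\alpha$, which is closed. So every separable subspace $Z$ of $X$ is a subspace of some $X_\alpha\cong C[0,\alpha]$. The dual of $X_\alpha$ is isometric to $\ell_1([0,\alpha])$, hence separable, and $Z^*$ is a quotient of it. So $Z^*$ is separable, and $X$ is Asplund. $X$ is a union of $\omega_1$ separable subspaces, so its density is at most $\omega_1$. It is not separable, since $X_\alpha\ne X$ for all $\alpha$: by Proposition~\ref{struct}(i) for $\alpha+1$, there is $x\in X_{\alpha+1}$ with $x(\alpha+1)=1$.

(iii) Let $F=\{e_\gamma:\gamma<\omega_1\}$. Given finitely many elements of $X$, $e_\gamma$ vanishes at all of them for large $\gamma$. So $0$ is in the weak*-closure of $F$. A countable $F_0\subseteq F$ is contained in $\{e_\gamma:\gamma\le\alpha\}$ for some $\alpha$. By Proposition~\ref{struct}(i) there is $x\in X_\alpha$ with $x=f_\alpha$ on $[0,\alpha]$. Then $|e_\gamma(x)|=1$ for all $\gamma\le\alpha$, so $0$ is not in the weak*-closure of $F_0$.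
\end{proof}

This proves the part of Theorem~\ref{thmA} that precedes the equivalences.

\section{Cancellation at limit ordinals}\label{sec:test}

We now work out the convex sets closest to the example of the introduction. Everything rests on one computation: functionals whose supports move up to $\delta$ become, in the limit, multiples of $e_\delta$.

\begin{lemma}\label{conc}
Let $\delta<\omega_1$ be a limit ordinal, let $\beta_n\uparrow\delta$, and let $\mu^n\in B_{X^*}$ have $\operatorname{supp}\mu^n\subseteq(\beta_n,\delta)$. Put $t_n=\sum_\gamma\mu^n_\gamma f_\delta(\gamma)\in[-1,1]$. Then $\mu^n-t_ne_\delta\to0$ weak*. In particular, if $\gamma_n\uparrow\delta$ and $\varepsilon_n,t\in\{1,-1\}$ with $\varepsilon_nf_\delta(\gamma_n)=t$ for all $n$, then $\varepsilon_ne_{\gamma_n}\to te_\delta$ weak*.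
\end{lemma}

\begin{proof}
For $x\in X$,
\[
|\mu^n(x)-t_nx(\delta)|=\Big|\sum_\gamma\mu^n_\gamma f_\delta(\gamma)\big(f_\delta(\gamma)x(\gamma)-x(\delta)\big)\Big|\le\sup_{\beta_n<\gamma<\delta}|f_\delta(\gamma)x(\gamma)-x(\delta)|\to0
\]
by \eqref{lim}. The second claim is the case $\mu^n=\varepsilon_ne_{\gamma_n}$, $\beta_n=\gamma_{n-1}$ ($n\ge1$), in which $t_n=t$.
\end{proof}

\begin{proposition}\label{test}
Let $C$ be club, $s:C\to\{1,-1\}$, and let $A_{C,s}$ be the convex hull of $\{s(\gamma)e_\gamma:\gamma\in C\}$. Then $0$ is in the weak*-closure of $A_{C,s}$. It is in the weak*-closure of a countable subset of $A_{C,s}$ if and only if $(C,s)$ is not a club section.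
\end{proposition}

\begin{proof}
The first claim holds because elements of $X$ are eventually zero and $C$ is unbounded.

Suppose $(C,s)$ is not a club section. Then there are $\delta\in C'$ and $\gamma_n\in C$, $\gamma_n\uparrow\delta$, with $s(\gamma_n)=-s(\delta)f_\delta(\gamma_n)$. By Lemma~\ref{conc}, $s(\gamma_n)e_{\gamma_n}\to-s(\delta)e_\delta$, so $\tfrac12\big(s(\gamma_n)e_{\gamma_n}+s(\delta)e_\delta\big)\to0$. These averages are in $A_{C,s}$, since $\delta\in C'\subseteq C$.

Suppose $(C,s)$ is a club section, and let $N\subseteq A_{C,s}$ be countable. Choose $\alpha\in C$ such that all elements of $N$ have support in $[0,\alpha]$. By \eqref{sec}, $u=s|_{C\cap[0,\alpha]}$ satisfies \eqref{limC}. So Lemma~\ref{ext} gives $x\in X$ with $x(\gamma)=s(\gamma)$ for $\gamma\in C\cap[0,\alpha]$. Each functional in $N$ is a convex combination of functionals $s(\gamma)e_\gamma$ with $\gamma\in C\cap[0,\alpha]$, and so has the value $1$ at $x$. Hence $0$ is not in the weak*-closure of $N$.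
\end{proof}

By Pol's theorem, a club section therefore destroys property $(\mathcal C)$. The main point of Theorem~\ref{thmA} is that nothing else does: if the sets $A_{C,s}$ present no obstruction, then no convex set does.

\section{Property \texorpdfstring{$(\mathcal C)$}{(C)} and club sections}\label{sec:equiv}

\begin{proof}[Proof of (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d) in Theorem~\ref{thmA}]
(a)$\Rightarrow$(b) is immediate from Theorem~\ref{pol}.

(b)$\Rightarrow$(c). Property $(\mathcal C)$ passes along a bounded linear surjection $q:X\to Y$. If closed convex subsets of $Y$ have empty intersection, so have their preimages, hence so have countably many of these preimages, and hence, as $q$ is onto, so have the corresponding subsets of $Y$. But $C_0([0,\omega_1))$ fails $(\mathcal C)$: the closed convex sets $\{y:y=1\text{ on }[0,\alpha]\}$, $\alpha<\omega_1$, have empty intersection because every $y$ is eventually zero, while any countably many of them contain $1_{[0,\alpha]}$ for a large $\alpha$.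

(c)$\Rightarrow$(d). Suppose $(C,s)$ is a club section. We show that $\Phi x=s\cdot x|_C$ maps $X$ onto $C_0(C)$. For $\delta\in C'$ and $\gamma\in C$, $\gamma<\delta$ near $\delta$, we have by \eqref{sec} and \eqref{lim}
\[
s(\gamma)x(\gamma)=s(\delta)f_\delta(\gamma)x(\gamma)\to s(\delta)x(\delta).
\]
So $\Phi x$ is continuous on $C$ and eventually zero, and $\|\Phi\|\le1$. Conversely, let $y\in C_0(C)$ vanish beyond $\alpha\in C$, and put $u=s\,y$ on $C\cap[0,\alpha]$. For $\delta\in C'\cap[0,\alpha]$ and $\gamma\in C$, $\gamma<\delta$ near $\delta$, \eqref{sec} gives $f_\delta(\gamma)u(\gamma)=s(\delta)y(\gamma)\to u(\delta)$. So \eqref{limC} holds, and Lemma~\ref{ext} gives $x\in X_\alpha$ with $x=sy$ on $C\cap[0,\alpha]$ and $\|x\|=\|y\|$. Then $\Phi x=y$. Hence $C_0(C)$ is isometric to $X/\ker\Phi$. The increasing enumeration of $C$ is a homeomorphism of $\omega_1$ onto $C$, because $C$ is closed. So $C_0(C)$ is isometric to $C_0([0,\omega_1))$, which contradicts (c).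
\end{proof}

It remains to show (d)$\Rightarrow$(a). Given a convex set and a point of its weak*-closure that is not in the weak*-closure of a countable subset, we have to find a club section. The difficulty is that the elements of the convex set are arbitrary elements of $\ell_1(\omega_1)$, not signed point masses as in the sets $A_{C,s}$. We proceed in three moves. First we close the set under weak*-limits of countable subsets, so that the supports can be moved beyond any $\alpha<\omega_1$. Then we restrict to elements of minimal norm; among these no cancellation is possible, and this fixes the sign of each coordinate. Finally, Lemma~\ref{conc} concentrates these elements to point masses.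

\begin{proof}[Proof of (d)$\Rightarrow$(a) in Theorem~\ref{thmA}]
We write $\overline{N}$ for the weak*-closure of $N$. Let $A\subseteq B_{X^*}$ be convex and $\mu_0\in\overline A$. Replacing $A$ by $A-\mu_0\subseteq2B_{X^*}$, we may assume that $A\subseteq 2B_{X^*}$ and that the point in $\overline A$ is $0$. It suffices to find a countable $N\subseteq A$ with $0\in\overline N$. For then $N\cup\{0\}$ is a bounded subset of some $Y_\alpha$, which is metrizable by Proposition~\ref{soft}(i), so a sequence in $N$ converges to $0$. Suppose that there is no such $N$. We construct a club section, contrary to (d).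

\medskip
\noindent\emph{The countable hull.} Let $D=\bigcup\{\overline N:N\subseteq A\text{ countable}\}$. This is a bounded set with the following properties.
\begin{itemize}
\item $D$ is convex. If $\mu\in\overline N$, $\nu\in\overline{N'}$ and $t\in[0,1]$, then $t\mu+(1-t)\nu\in\overline{tN+(1-t)N'}$, and $tN+(1-t)N'$ is a countable subset of $A$.
\item $D$ is \emph{$\omega$-closed}: if $P\subseteq D$ is countable, then $\overline P\subseteq D$. To see this, choose countable $N_\mu\subseteq A$ with $\mu\in\overline{N_\mu}$ for $\mu\in P$. Then $\overline P\subseteq\overline{\bigcup_{\mu\in P}N_\mu}\subseteq D$. As bounded weak*-closed sets are compact, every sequence in $D$ has a weak*-cluster point, and all its cluster points are in $D$.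
\item $0\notin D$ by assumption, while $0\in\overline A\subseteq\overline D$.
\end{itemize}

\medskip
\noindent\emph{Moving supports to the right.} For every $\alpha<\omega_1$ the set $D_\alpha=\{\mu\in D:\mu|_{X_\alpha}=0\}$ is nonempty. To see this, let $\{x_k:k\ge1\}$ be dense in the separable space $X_\alpha$. As $0\in\overline D$, for each $n\geq 1$ there is $\mu_n\in D$ with $|\mu_n(x_k)|<1/n$ for $k\le n$. A cluster point of $(\mu_n)$ is in $D$ and vanishes at every $x_k$, so it is in $D_\alpha$. Clearly $D_\alpha$ is convex and $\omega$-closed, and it decreases as $\alpha$ increases.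

\medskip
\noindent\emph{Minimal norm.} Let $r_\alpha=\inf\{\|\mu\|:\mu\in D_\alpha\}$. The infimum is attained: a cluster point of a minimizing sequence is in $D_\alpha$, and the norm is weak*-lower semicontinuous. Since $0\notin D$, $r_\alpha>0$. The map $\alpha\mapsto r_\alpha$ is nondecreasing and bounded. Let $r=\sup_\alpha r_\alpha$, choose $\alpha^n$ with $r_{\alpha^n}>r-1/n$, and let $\alpha_0=\sup_n\alpha^n<\omega_1$. Then $r_\alpha=r$ for all $\alpha\ge\alpha_0$. Multiplying $A$, and with it all $D_\alpha$, by $1/r$, we may assume $r=1$. Let
\[
M=\{\mu\in D_{\alpha_0}:\|\mu\|=1\}=\{\mu\in D_{\alpha_0}:\|\mu\|\le1\}.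
\]
The second description shows that $M$ is convex and $\omega$-closed. Moreover $M\cap D_\alpha\ne\emptyset$ for all $\alpha\ge\alpha_0$, because an element of minimal norm in $D_\alpha\subseteq D_{\alpha_0}$ has norm $1$.

\medskip
\noindent\emph{Signs.} Let $\mu,\nu\in M$. Then $\frac12(\mu+\nu)\in M$, so $\|\mu+\nu\|=2=\|\mu\|+\|\nu\|$. In $\ell_1(\omega_1)$ this forces $|\mu_\gamma+\nu_\gamma|=|\mu_\gamma|+|\nu_\gamma|$, that is, $\mu_\gamma\nu_\gamma\ge0$, for all $\gamma$. Hence, with $S=\bigcup_{\mu\in M}\operatorname{supp}\mu$, there is a unique $s:S\to\{1,-1\}$ such that
\begin{equation}\label{signs}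
\mu_\gamma=s(\gamma)|\mu_\gamma|\qquad\text{for all }\mu\in M,\ \gamma\in S.
\end{equation}

\medskip
\noindent\emph{A club of concentration points.} Let $E$ be the set of limit ordinals $\delta>\alpha_0$ such that for every $\beta<\delta$ there is $\mu\in M$ with $\operatorname{supp}\mu\subseteq(\beta,\delta)$. $E$ is closed: if $\delta$ is a limit of elements of $E$ and $\beta<\delta$, take $\delta'\in E\cap(\beta,\delta)$ and $\mu\in M$ with support in $(\beta,\delta')$. $E$ is unbounded: for $\beta\ge\alpha_0$ choose $\mu^\beta\in M\cap D_\beta$ and, using \eqref{supp}, $h(\beta)<\omega_1$ with $\operatorname{supp}\mu^\beta\subseteq(\beta,h(\beta))$. Let $\delta>\alpha_0$ be a limit ordinal with $h(\beta)<\delta$ whenever $\alpha_0\le\beta<\delta$. Such $\delta$ are unbounded in $\omega_1$. For $\beta<\delta$ put $\beta_1=\max(\beta,\alpha_0)$; then $\mu^{\beta_1}$ has support in $(\beta_1,h(\beta_1))\subseteq(\beta,\delta)$. So $\delta\in E$, and $E$ is club.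

\medskip
\noindent\emph{Point masses.} If $\delta\in E$, then $\delta\in S$ and $s(\delta)e_\delta\in M$. To see this, take $\beta_n\uparrow\delta$ and $\mu^n\in M$ with support in $(\beta_n,\delta)$, and let $t_n$ be as in Lemma~\ref{conc}. Passing to a subsequence, we have $t_n\to t$ and therefore $\mu^n\to te_\delta$ weak*. As $M$ is $\omega$-closed, $te_\delta\in M$, so $|t|=1$ and $\delta\in S$. By \eqref{signs}, $t=s(\delta)$.

\medskip
\noindent\emph{The club section.} We claim that $(E,s|_E)$ is a club section. Otherwise there are $\delta\in E'\subseteq E$ and $\gamma_n\in E$, $\gamma_n\uparrow\delta$, with $s(\gamma_n)=-s(\delta)f_\delta(\gamma_n)$. As in Proposition~\ref{test}, $s(\gamma_n)e_{\gamma_n}\to-s(\delta)e_\delta$ by Lemma~\ref{conc}. The functionals $s(\gamma_n)e_{\gamma_n}$ are in $M$, and $M$ is $\omega$-closed, so $-s(\delta)e_\delta\in M$. This contradicts \eqref{signs}.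
\end{proof}

\section{A twist without club section}\label{sec:diamond}

Recall that $\diamondsuit$ provides sets $A_\alpha\subseteq\alpha$ ($\alpha<\omega_1$) such that for every $A\subseteq\omega_1$ the set $\{\alpha:A\cap\alpha=A_\alpha\}$ is \emph{stationary}, that is, meets every club. A twist must defeat all pairs $(C,s)$. There are too many to treat one by one, but $\diamondsuit$ lets us guess the pair below $\alpha$ when we define $f_\alpha$. We choose $f_\alpha$ such that, if the guess is right, \eqref{sec} fails at $\delta=\alpha$ for both possible values of $s(\alpha)$. Coherence is no obstacle, since $f_\alpha$ below $\alpha$ may be put together from pieces of earlier functions, with a free sign for each piece.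

\begin{proof}[Proof of Theorem~\ref{thmB}]
Code a pair $(C,s)$ with $C\subseteq\omega_1$ and $s:\omega_1\to\{1,-1\}$ by the set
\[
\{\omega\eta+2n:\omega\eta+n\in C\}\cup\{\omega\eta+2n+1:s(\omega\eta+n)=1\}\subseteq\omega_1,
\]
where $\eta<\omega_1$ and $n<\omega$. For limit $\alpha$, the part of the code below $\alpha$ codes exactly $(C\cap\alpha,s|_\alpha)$. Hence $\diamondsuit$ gives, for limit $\alpha<\omega_1$, sets $C_\alpha\subseteq\alpha$ and functions $s_\alpha:\alpha\to\{1,-1\}$ such that for all $C\subseteq\omega_1$ and $s:\omega_1\to\{1,-1\}$, the set of limit $\alpha$ with $C\cap\alpha=C_\alpha$ and $s|_\alpha=s_\alpha$ is stationary.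

Define $f_\alpha$ by recursion. Let $f_0(0)=1$ and $f_{\alpha+1}=f_\alpha\cup\{(\alpha+1,1)\}$. For limit $\alpha$ choose $\alpha_0<\alpha_1<\cdots$ cofinal in $\alpha$, with all $\alpha_n\in C_\alpha$ if $C_\alpha$ is unbounded in $\alpha$. Let $\varepsilon_n=(-1)^ns_\alpha(\alpha_n)$ if $C_\alpha$ is unbounded in $\alpha$, and $\varepsilon_n=1$ otherwise. Put
\[
f_\alpha=\varepsilon_0f_{\alpha_0}\text{ on }[0,\alpha_0],\qquad f_\alpha=\varepsilon_nf_{\alpha_n}\text{ on }(\alpha_{n-1},\alpha_n]\ (n\ge1),\qquad f_\alpha(\alpha)=1 .
\]

\emph{$f$ is a twist.} We verify \eqref{coh} by induction on $\alpha$. For $\delta=\alpha$ it is trivial since $f_\alpha(\alpha)=1$. At a successor $\alpha+1$, a limit $\delta\le\alpha+1$ satisfies $\delta\le\alpha$, and \eqref{coh} is inherited from $f_\alpha$. Let $\alpha$ be a limit and $\delta<\alpha$ a limit. Then $\delta$ lies in one of the intervals $[0,\alpha_0]$, $(\alpha_{n-1},\alpha_n]$, which contains all $\gamma\le\delta$ close enough to $\delta$ and on which $f_\alpha=\varepsilon_nf_{\alpha_n}$ (with $n=0$ for the first interval). By \eqref{coh} for $\delta\le\alpha_n$, for all $\gamma\le\delta$ close enough to $\delta$,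
\[
f_\alpha(\gamma)=\varepsilon_nf_{\alpha_n}(\gamma)=\varepsilon_nf_{\alpha_n}(\delta)f_\delta(\gamma)=f_\alpha(\delta)f_\delta(\gamma).
\]

\emph{$f$ has no club section.} Let $(C,s)$ be one, and extend $s$ by $1$ to $\omega_1$. As $C'$ is club, there is a limit $\alpha\in C'$ with $C\cap\alpha=C_\alpha$ and $s|_\alpha=s_\alpha$. Then $C_\alpha$ is unbounded in $\alpha$, the $\alpha_n$ are in $C$, and $f_\alpha(\alpha_n)=\varepsilon_nf_{\alpha_n}(\alpha_n)=\varepsilon_n$. So for all large $n$, \eqref{sec} at $\alpha$ gives
\[
s(\alpha_n)=s(\alpha)f_\alpha(\alpha_n)=s(\alpha)\varepsilon_n=(-1)^ns(\alpha)s(\alpha_n),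
\]
that is, $(-1)^n=s(\alpha)$ for all large $n$, which is false.
\end{proof}

With Theorem~\ref{thmA}, this gives under $\diamondsuit$ a space $X_f$ with property (E) whose dual ball is not countably tight. We now have to carry this example into a model of $\mathrm{MA}$.

\section{Indestructibility under ccc forcing}\label{sec:ccc}

Recall that a poset is \emph{ccc} if it has no uncountable set of pairwise incompatible elements. Forcing with a ccc poset preserves cardinals and cofinalities, and two-step iterations of ccc posets are ccc. Let $f$ be a twist without club section in $V$. In a ccc extension $W$ of $V$ there may be new clubs, but these will turn out to contain clubs of $V$. The danger is a new sign function $s$ along a club $C\in V$. Its initial segments will turn out to be in $V$, so they form a chain in the tree of partial sections defined next. The standard way to prevent new uncountable chains in a tree is to make the tree a union of countably many sets of pairwise incomparable nodes.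

\subsection{The trees of partial sections}

For a club $C$ let $T_C$ be the set of all $s:C\cap[0,\gamma]\to\{1,-1\}$, with $\gamma\in C$, that satisfy \eqref{sec} for each $\delta\in C'\cap[0,\gamma]$ with some $\beta<\delta$. Order $T_C$ by extension. A \emph{tree} is a partial order in which the predecessors of each node are well-ordered.

\begin{lemma}\label{tree}
Let $C$ be club.
\begin{itemize}
\item[(i)] A function $s:C\cap[0,\gamma]\to\{1,-1\}$, $\gamma\in C$, is in $T_C$ if and only if $g=f_\gamma s$ is continuous on $K=C\cap[0,\gamma]$. In this case, $K$ is covered by finitely many intervals of the form $(\beta,\delta]$ or $[0,\delta]$, $\delta\le\gamma$, such that $g$ is constant on the intersection of $K$ with each of them.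
\item[(ii)] $T_C$ is a tree, and $|T_C|\le\omega_1$.
\item[(iii)] The union of an uncountable chain in $T_C$ is a function $s$ such that $(C,s)$ is a club section. Hence, if $f$ has no club section, $T_C$ has no uncountable chain.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For functions with values $\pm1$, convergence means being eventually equal, so \eqref{sec} for all $\delta\in C'\cap[0,\gamma]$ is \eqref{limC} for $u=s$ and $\alpha=\gamma$. The equivalence is Lemma~\ref{chart}. If $g$ is continuous, then, having values $\pm1$, it is locally constant. So each $\delta\in K$ has an open neighborhood of the form $(\beta,\delta]$ or $[0,\delta]$ in $[0,\gamma]$ on whose intersection with $K$ the function $g$ is constant. $K$ is closed in $[0,\gamma]$, hence compact, and finitely many of these intervals cover it.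

(ii) Condition \eqref{sec} does not mention $\gamma$. So if $s\in T_C$ has domain $C\cap[0,\gamma]$, then its predecessors are exactly its restrictions to $C\cap[0,\gamma']$ with $\gamma'\in C$, $\gamma'<\gamma$, and these are well-ordered. For given $\gamma$, $s=f_\gamma g$ is determined by finitely many ordinals $\le\gamma$ and finitely many signs, by (i). So there are only countably many $s\in T_C$ with domain $C\cap[0,\gamma]$.

(iii) A chain contains at most one node with a given domain. So the domains of the nodes of an uncountable chain have union $C$, and the union $s$ of the chain satisfies \eqref{sec} at each $\delta\in C'$.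
\end{proof}

\begin{lemma}[Baumgartner--Malitz--Reinhardt]\label{BMR}
Let $T$ be a tree without uncountable chains. The poset $Q(T)$ of finite partial functions $p:T\to\omega$ with $p(u)\ne p(v)$ for distinct comparable $u,v\in\operatorname{dom}p$, ordered by reverse inclusion, is ccc.
\end{lemma}

\begin{proof}
The predecessors of a node form a chain, so each node has countably many predecessors. Suppose that $p_\xi$ ($\xi<\omega_1$) are distinct and pairwise incompatible. Each finite set is the domain of only countably many conditions, so we may assume that the domains are distinct. The $\Delta$-system lemma says that among uncountably many finite sets there are uncountably many any two of which have the same intersection $R$, the root. So we may assume further that the domains form a $\Delta$-system with root $R$, that $p_\xi|_R$ does not depend on $\xi$, and that $\operatorname{dom}p_\xi\setminus R=\{t^1_\xi,\dots,t^n_\xi\}$ with $n$ fixed. Here $n\ge1$ since the domains are distinct.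

For $\xi\ne\eta$, $p_\xi\cup p_\eta$ is a function, but not a condition. So two distinct comparable nodes of its domain have the same value. They are not both in $\operatorname{dom}p_\xi$, nor both in $\operatorname{dom}p_\eta$, so they are some $t^i_\xi$ and some $t^j_\eta$. Let $U$ be an ultrafilter on $\omega_1$ all of whose members are uncountable. For each $\xi$, the set $\omega_1\setminus\{\xi\}\in U$ is covered by the finitely many sets $\{\eta:t^i_\xi,t^j_\eta\text{ comparable}\}$, so one of them is in $U$. Fix $(i,j)$ for which this happens for all $\xi$ in an uncountable set $Z$.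

Let $\xi,\xi'\in Z$. The set of $\eta$ such that $t^j_\eta$ is comparable with both $t^i_\xi$ and $t^i_{\xi'}$ is in $U$, hence uncountable. The nodes $t^j_\eta$ are distinct, so only countably many of them are $\le t^i_\xi$ or $\le t^i_{\xi'}$. Hence some $t^j_\eta$ is above both $t^i_\xi$ and $t^i_{\xi'}$, which are therefore comparable. Thus $\{t^i_\xi:\xi\in Z\}$ is an uncountable chain, a contradiction.
\end{proof}

\subsection{The poset}

\begin{proof}[Proof of Theorem~\ref{thmC}]
Let $T$ be the disjoint union of the trees $T_C$, where $C$ ranges over all clubs in $V$ and nodes of different $T_C$ are incomparable, and let $Q=Q(T)$. There are at most $2^{\omega_1}$ clubs, so $|T|\le2^{\omega_1}$ and $|Q|\le2^{\omega_1}$. Every chain in $T$ lies in one $T_C$, so $T$ has no uncountable chain by Lemma~\ref{tree}(iii), and $Q$ is ccc by Lemma~\ref{BMR}. For each $t\in T$ the set $\{p\in Q:t\in\operatorname{dom}p\}$ is dense, because $t$ can be given a value not yet used. So a generic $G_0$ yields a function $c=\bigcup G_0:T\to\omega$ which is injective on every chain in $T$.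

Let $W$ be $V[G_0]$ or a ccc extension of it. Then $W$ is a ccc extension of $V$, so $\omega_1^W=\omega_1^V$, and $f$ is a twist in $W$.

\emph{Every club $C^*\in W$ of $\omega_1$ contains a club $C\in V$.} By ccc, for each $\alpha<\omega_1$ there are, in $V$, only countably many possible values of $\min(C^*\setminus(\alpha+1))$. So there is $h\in V$, $h:\omega_1\to\omega_1$, with $\min(C^*\setminus(\alpha+1))\le h(\alpha)$ for all $\alpha$. If a limit ordinal $\delta$ satisfies $h(\beta)<\delta$ for all $\beta<\delta$, then $\delta$ is a limit of elements of $C^*$, hence in $C^*$. The set $C$ of these $\delta$ is a club in $V$.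

Now suppose $(C^*,s)\in W$ is a club section, and take a club $C\in V$ with $C\subseteq C^*$. Since $C'\subseteq(C^*)'$, $(C,s|_C)$ is a club section in $W$.

\emph{Initial segments of $s|_C$ are in $V$.} Although ccc forcing may add reals, the initial segments of $s|_C$ are coded by finite sets of ordinals and signs. Indeed, let $\gamma\in C$ and $K=C\cap[0,\gamma]\in V$. By Lemma~\ref{tree}(i), applied in $W$, $g=f_\gamma s|_K$ is determined by $K$ and finitely many ordinals and signs. So $g\in V$, and $s|_K=f_\gamma g\in V$. Condition \eqref{sec}, with the existence of $\beta$, means the same in $V$ and in $W$. So $s|_K$ belongs to $T_C$ as computed in $V$.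

Thus $\{s|_{C\cap[0,\gamma]}:\gamma\in C\}$ is an uncountable chain in $T_C$, on which $c\in W$ is injective with values in $\omega$. This is impossible, since $\omega_1^W=\omega_1^V$ is uncountable in $W$.
\end{proof}

The ccc of the extension was used to preserve $\omega_1$ and to find a club of $V$ inside $C^*$. Under PFA, by contrast, every twist has a club section; see Corollary~\ref{pfa}.

\section{The consistency theorem and its consequences}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{main}]
Let $f$ be a twist without club section in $V$ (Theorem~\ref{thmB}), let $Q$ be the poset of Theorem~\ref{thmC}, and let $G_0$ be $Q$-generic over $V$. We want to force $\mathrm{MA}$ over $V[G_0]$ by the theorem of Solovay and Tennenbaum: if $\kappa>\omega_1$ is regular and $2^{<\kappa}=\kappa$, there is a ccc poset forcing $\mathrm{MA}+2^\omega=\kappa$. So we check the hypothesis in $V[G_0]$.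

First, $\kappa^{<\kappa}=\kappa$ in $V$. Let $\lambda<\kappa$. As $\kappa$ is regular, every function $\lambda\to\kappa$ is bounded, and for infinite $\nu<\kappa$ with $\nu\ge\lambda$ we have $\nu^\lambda\le2^\nu\le\kappa$. So $\kappa^\lambda\le\kappa\cdot\kappa=\kappa$. Also $|Q|\le2^{\omega_1}\le2^{<\kappa}=\kappa$, since $\omega_1<\kappa$. As $Q$ is ccc, it preserves cardinals and cofinalities, so $\kappa$ remains regular. For infinite $\lambda<\kappa$, every subset of $\lambda$ in $V[G_0]$ has a nice name, which is given by one countable subset of $Q$ (an antichain) for each element of $\lambda$. Hence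
\[
(2^\lambda)^{V[G_0]}\le\big|(\kappa^{\omega\cdot\lambda})^V\big|=\kappa ,
\]
and $2^{<\kappa}=\kappa$ in $V[G_0]$; the inequality $\ge$ holds because $2^\lambda>\lambda$ for all $\lambda<\kappa$.

So there is a ccc extension $W$ of $V[G_0]$ with $\mathrm{MA}$ and $2^\omega=\kappa$, and $W$ is a ccc extension of $V$. By Theorem~\ref{thmC}, $f$ is in $W$ a twist without club section. By Theorem~\ref{thmA}, applied in $W$, the space $X_f$ as computed in $W$ has all the required properties.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cons}]
In the model of Theorem~\ref{main}, $2^\omega=\kappa\ge\omega_2$, so CH fails there. Starting from $L$ with $\kappa=\omega_2$ gives the first claim. For the second, combine this with the fact that PFA implies $\mathrm{MA}+\neg\mathrm{CH}$ and that \eqref{impl} holds for all Banach spaces under PFA.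
\end{proof}

Starting from $V=L$, the value of $2^\omega$ can be any prescribed regular $\kappa\ge\omega_2$. By Theorem~\ref{thmA}, the counterexample also has density $\omega_1$, and weak*-closures of countable subsets of its dual ball are metrizable. The failure of \eqref{impl} is robust: whenever $f$ is a twist without club section in $V$, then after forcing with $Q$, the implication \eqref{impl} fails for $X_f$ in every further ccc extension, with $X_f$ computed there.

Theorem~\ref{thmA} can also be read in the other direction.

\begin{corollary}\label{pfa}
If \eqref{impl} holds for all Banach spaces, then every twist has a club section. In particular, under $\mathrm{PFA}$ every twist has a club section, and every space $X_f$ has a quotient isomorphic to $C_0([0,\omega_1))$.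
\end{corollary}

\begin{proof}
If $f$ is a twist without club section, then by Theorem~\ref{thmA} the space $X_f$ has property $(\mathcal C)$ and its dual ball is not countably tight, so \eqref{impl} fails for $X_f$. The second claim follows from the validity of \eqref{impl} under PFA and from the equivalence of (c) and (d) in Theorem~\ref{thmA}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{MCP}
Gonzalo Mart\'inez-Cervantes, Alejandro Poveda, \emph{On the property (C) of Corson and other sequential properties of Banach Spaces}, arXiv:2303.02122 (2023).
\end{thebibliography}
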